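# Holomorphic maps with isolated singularities over tori: attaching the total space to the generic fibre

## 1. Isolated critical points, generic fibres and connected pairs

Manifolds are Hausdorff and second countable. We write $I=[0,1]$, and $D^d$ for the closed $d$-disc, with $D^0$ a point and $S^{-1}=\emptyset$.

**Definition 1 (isolated singularities).** Let $h:X\to Y$ be a surjective holomorphic map of complex manifolds, and let $C\subset X$ be its critical set, the set of points where the differential of $h$ is not surjective. We say that $h$ has *isolated singularities* if $C$ meets every fibre of $h$ in a discrete set. It is not required that $C$ be discrete in $X$.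

*Examples.* For $h:\mathbb C^{n+1}\to\mathbb C$, $h(z)=z_1^2+\dots+z_{n+1}^2$, we have $C=\{0\}$. Next take
$$h:\mathbb C^n\times\mathbb C\times\mathbb C\to\mathbb C^2,\qquad h(w,v,t)=\bigl(t,\;v^3+tv+\textstyle\sum w_i^2\bigr). \tag{1.1}$$
A point is critical when the derivatives of the second component in $w$ and $v$ vanish, so $C=\{w=0,\ t=-3v^2\}$, a smooth curve. On it $h=(-3v^2,-2v^3)$, which is injective in $v$. Hence each fibre contains at most one critical point and $h$ has isolated singularities, although $C$ is a curve. Its image is the cusp $4t^3+27u^2=0$ in coordinates $(t,u)$ of $\mathbb C^2$. By contrast, the blow-down of the blow-up of $\mathbb C^2$ at $0$ does not have isolated singularities: the whole exceptional curve is critical and lies in one fibre.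

**Definition 2 (Setting (S)).** $h:X\to Y$ is a proper surjective holomorphic map of complex manifolds, $X$ of pure dimension $n+k$, $Y$ connected of dimension $k\ge1$, with isolated singularities and connected generic fibre. We write $C$ for the critical set, $D=h(C)$, $F_y=h^{-1}(y)$ and $X_U=h^{-1}(U)$.

By Remmert's proper mapping theorem and Sard's theorem, $D$ is a closed nowhere dense analytic subset of $Y$. So $Y\setminus D$ is connected, and so is $V\setminus D$ for every connected open $V\subset Y$. Over $Y\setminus D$ the map $h$ is a proper submersion, hence a fibre bundle by Ehresmann's theorem. All $F_y$ with $y\notin D$ are therefore diffeomorphic. The *generic fibre* $H$ is any one of them. It is connected, of complex dimension $n$. Since fibres are compact, $C\cap F_y$ is finite for every $y$.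

*Example.* Let $S$ be the smooth projective model of $y^2=x^6+1$ (genus $2$), $E$ the elliptic curve $v^2=u^3+1$, and $a:S\to E$, $a(x,y)=(x^2,y)$. This is a double cover. It ramifies at the two points $(0,\pm1)$ and not at infinity, where two points of $S$ lie over one point of $E$; this agrees with Riemann–Hurwitz, $2=2\cdot0+2$. Let $b:S\to E$ be another double cover branched at two points, for instance $b=a$, and put
$$f=a\circ\mathrm{pr}_1+b\circ\mathrm{pr}_2:S\times S\to E . \tag{1.2}$$
The differential of $f$ vanishes exactly where those of $a$ and $b$ do, at $2\cdot2=4$ points. For $y\notin D$ the projection $\mathrm{pr}_1:F_y\to S$ is the pull-back of the double cover $b$ under $s\mapsto y-a(s)$. It is ramified at the points $(s,s')\in F_y$ with $s'$ a ramification point of $b$, and there are such points. If $F_y$ were disconnected, its components would map to $S$ with degree $1$, hence isomorphically, without ramification. So $F_y$ is connected and (S) holds with $n=k=1$. For each of the two $s'$ the equation $a(s)=y-b(s')$ has two solutions, since a ramified solution would give a critical point on $F_y$. So there are $4$ ramification points, $2g-2=2\cdot2+4$,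 and $H$ has genus $5$.

**Definition 3 (pull-back to the universal cover).** Let $p:\widetilde Y\to Y$ be the universal cover. Put $\widehat X=\{(x,\tilde y)\in X\times\widetilde Y: h(x)=p(\tilde y)\}$ and let $\widehat h:\widehat X\to\widetilde Y$ be the second projection. The first projection $\widehat X\to X$ is a covering, and $\widehat h$ looks like $h$ locally on the base. So in Setting (S) $\widehat h$ is again in Setting (S), with the same generic fibre $H$.

*Example.* If $X=H\times Y$ with $h$ the projection, then $\widehat X=H\times\widetilde Y$.

**Definition 4 (connected pairs).** A pair $(Z,A)$ is *$m$-connected* if every map $(D^d,S^{d-1})\to(Z,A)$ with $0\le d\le m$ is homotopic rel $S^{d-1}$ to a map into $A$. Equivalently, $\pi_0(A)\to\pi_0(Z)$ is onto and $\pi_i(Z,A,a)=0$ for $1\le i\le m$, $a\in A$. It is *$\infty$-connected* if it is $m$-connected for all $m$. We read $\pi_0(Z,A)=0$ as "$\pi_0(A)\to\pi_0(Z)$ is onto".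

*Example.* $(D^{n+1},S^n)$ is $n$-connected but not $(n+1)$-connected, since $\pi_i(D^{n+1},S^n)\cong\pi_{i-1}(S^n)$ for $i\ge 2$. If $(Z,A')$ and $(A',A)$ are $m$-connected, so is $(Z,A)$: push first into $A'$, then into $A$.

We use the *compression criterion* in this form. If $f:(D^d,S^{d-1})\to(Z,A)$ extends to $F:D^d\times I\to Z$ with $F_0=f$ and $F(S^{d-1}\times I\cup D^d\times1)\subset A$, then $f$ is homotopic rel $S^{d-1}$ to a map into $A$. Indeed, inside $D^d\times I$ the disc $D^d\times0$ can be deformed rel boundary to the disc $S^{d-1}\times I\cup D^d\times1$.

**Definition 5 (ICIS, Milnor fibre).** A germ $g:(\mathbb C^{n+k},0)\to(\mathbb C^k,0)$, $n\ge1$, is an *isolated complete intersection singularity* (ICIS) of dimension $n$ if $g^{-1}(0)$ has dimension $n$ and $g$ is a submersion along $g^{-1}(0)\setminus\{0\}$ near $0$. For $\varepsilon$ small and $y$ a regular value close to $0$ (depending on $\varepsilon$), $\bar B_\varepsilon\cap g^{-1}(y)$ is its *Milnor fibre*.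

*Example.* For $g=\sum_{i=1}^{n+1}z_i^2$ and $c\ne0$ write $z=\sqrt c\,(a+\sqrt{-1}\,b)$ with $a,b$ real. Then $g=c$ means $|a|^2-|b|^2=1$, $a\cdot b=0$, and $|z|^2=|c|(1+2|b|^2)$. Replacing $b$ by $\tau b$ and $a$ by $\sqrt{1+\tau^2|b|^2}\;a/|a|$ and letting $\tau$ run from $1$ to $0$ keeps these relations and does not increase $|z|$. So for $|c|<\varepsilon^2$ the Milnor fibre retracts onto the sphere $\sqrt c\,S^n$.

Besides Ehresmann's theorem, also for manifolds with boundary (a proper map that is a submersion on the manifold and on its boundary is a bundle, trivial over a contractible base, compatibly with the boundary), we use the curve selection lemma (a point in the closure of a semianalytic set $A$, not in $A$, is the endpoint of an analytic curve running otherwise in $A$) and the following theorem.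

**Hamm's theorem** (H. Hamm, *Lokale topologische Eigenschaften komplexer Räume*, Math. Ann. 191 (1971); see also Looijenga, *Isolated Singular Points on Complete Intersections*, LMS LNS 77). If $g:(\mathbb C^{n+k},0)\to(\mathbb C^k,0)$ has fibre $g^{-1}(0)$ a complete intersection of dimension $n\ge1$ with isolated singularity, then for all small $\varepsilon$ there is $\delta>0$ such that for every regular value $y$ with $|y|<\delta$ the Milnor fibre $\bar B_\varepsilon\cap g^{-1}(y)$ is homotopy equivalent to a bouquet of $n$-spheres.

In Setting (S) with $n\ge1$ it applies at every $x\in C$. Near $x$ the map $h$ is a submersion along $F_{h(x)}\setminus\{x\}$, which is thus smooth of dimension $n$. As $F_{h(x)}$ is cut out by $k$ equations in dimension $n+k$, its local components at $x$ have dimension at least $n\ge1$. So they contain points other than $x$, and have dimension exactly $n$. Hence $(F_{h(x)},x)$ is an ICIS of dimension $n$.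

## 2. From curves to tori: the statements

The starting point is Theorem C of Dimca, Papadima and Suciu. Let $X$ be a compact complex manifold, $Y$ a closed Riemann surface of genus at least one, and $f:X\to Y$ a surjective holomorphic map with isolated singularities and connected fibres. With $\widehat X$ and $H$ as above, (1) $\pi_i(\widehat X,H)=0$ for $i\le\dim H$; (2) if $\dim H\ge2$, then $1\to\pi_1H\to\pi_1X\xrightarrow{f_*}\pi_1Y\to1$ is exact.

Does this survive when the base is a torus of any dimension? The following is a conjecture in Claudio Llosa Isenrich, "Kähler groups and subdirect products of surface groups", arXiv:1701.01163 (2017).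

**Conjecture.** Let $X$ be a compact connected complex manifold of dimension $n+k$, and let $Y$ be a $k$-dimensional complex torus or a Riemann surface of positive genus. Let $h:X\to Y$ be a surjective holomorphic map with connected generic fibre and only isolated singularities. Then (1) $\pi_i(\widehat X,H)=0$ for all $i\le\dim H$; (2) if moreover $\dim H\ge2$, then $h_*:\pi_1X\to\pi_1Y$ is surjective with kernel isomorphic to $\pi_1H$.

The conjecture is true. What we prove is the following.

**Theorem A.** In (S) let $n\ge1$, $y\in Y\setminus D$, $H=F_y$. Then $X$ is connected, and $h_*:\pi_i(X,H)\to\pi_i(Y,y)$ is bijective for $1\le i\le n$ and surjective for $i=n+1$. In particular there is an exact sequence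
$$\pi_n(H)\to\pi_n(X)\to\pi_n(Y)\to\pi_{n-1}(H)\to\dots\to\pi_1(H)\to\pi_1(X)\to\pi_1(Y)\to1 . \tag{2.1}$$

**Theorem B.** Parts (1) and (2) of the conjecture hold: (1) for all $n\ge0$ and (2) for all $n\ge2$. More generally they hold in (S) whenever the universal cover of $Y$ is contractible.

**Theorem C.** In (S) let $n\ge1$ and let the universal cover of $Y$ be contractible. Then $\pi_{n+1}(\widehat X,H)=0$ if and only if $h$ is a submersion.

So the range in (1) is sharp as soon as there is a critical point. A corollary in Section 12 shows that $\dim H\ge2$ cannot be dropped in (2). Theorem C is not used for A and B.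

## 3. Submersions, one quadratic point, and fibre dimension zero

*Submersions.* If $C=\emptyset$, then $\widehat h$ is a fibre bundle, so $\pi_i(\widehat X,H)\cong\pi_i(\widetilde Y)$ for $i\ge 1$. All these groups vanish when $\widetilde Y$ is contractible. This also proves the easy half of Theorem C.

*One quadratic point.* Take $h=\sum z_i^2:\mathbb C^{n+1}\to\mathbb C$ with $n\geq 1$. It is not proper, but it shows what one critical point does. The total space is contractible and $F_c\simeq S^n$ for $c\ne0$. So $\pi_i(\mathbb C^{n+1},F_c)\cong\pi_{i-1}(S^n)$ for $i\ge2$. This is $0$ for $2\le i\le n$, and it is $\mathbb Z$ for $i=n+1$; also $\pi_1(\mathbb C^{n+1},F_c)=0$ because $F_c$ is connected. The range $i\le n$ in (1) is exactly what this model allows.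

*Fibre dimension zero.* Here one can say everything, and Theorem B needs it.

**Proposition 1.** In (S) with $n=0$, $h$ is biholomorphic.

*Proof.* This is an instance of the theorem of Grauert–Remmert that a finite one-sheeted map onto a normal space is biholomorphic; here is a direct argument. Fibres are finite: a point of $F_y\setminus C$ is isolated in $F_y$, because $h$ is locally biholomorphic there. So a positive-dimensional component of $F_y$ would lie in $C$, against discreteness. Thus $F_y$ is discrete and compact. Next, $h^{-1}(D)$ has empty interior. On an open set $O\subset h^{-1}(D)$ the rank of $h$ is below $k$, since rank $k$ at a point would make $h(O)\subset D$ contain an open set. So $O\subset C$, and where the rank on $O$ is maximal, fibres of $h|_O$ are positive-dimensional and lie in $C$, a contradiction unless $O=\emptyset$.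

For $y\notin D$ the fibre is one point, so $h$ has a holomorphic inverse $s$ over $Y\setminus D$. Let $y_0\in Y$, $F_{y_0}=\{x_1,\dots,x_r\}$, with disjoint chart balls $B_i$ at $x_i$ whose closures are compact in the charts. By properness there is a coordinate ball $V$ at $y_0$ with $X_V\subset\bigsqcup B_i$. The set $s(V\setminus D)=X_V\setminus h^{-1}(D)$ is connected and dense in $X_V$. It lies in one $B_i$ but meets every nonempty open set $B_j\cap X_V$. So $r=1$. In the chart, $s$ is bounded, so by Riemann's extension theorem it extends holomorphically to $\bar s$ on $V$. By continuity $h\bar s=\mathrm{id}$ on $V$, and $\bar sh=\mathrm{id}$ on $X_V$ by density. So $h$ is biholomorphic over $V$, and it is bijective. $\square$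

## 4. Where homotopy lifting breaks, and approximate lifting

To prove that $h_*:\pi_i(X,H)\to\pi_i(Y,y)$ is injective, one would take a null-homotopy $G:I^i\times I\to Y$ of $hf$ and lift it to $X$. Over $Y\setminus D$ this works, because $h$ is a bundle there. Since $D$ has real codimension at least $2$, paths can be pushed off $D$. But already for $i=1$ the map $G$ is $2$-dimensional, and it cannot be pushed off $D$. In the quadratic model with $n\ge1$, follow $\theta\mapsto e^{\sqrt{-1}\,\theta/2}a$, with $a\in S^n$ and $0\le\theta\le2\pi$. Then join $-a$ to $a$ in the connected fibre $F_1$. The image of this loop winds once around $0$, and every null-homotopy of the image in $\mathbb C$ passes through $0$.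

So we must use the structure of $h$ near $D$. Hamm's theorem will give it over a small ball $V$ about any point: $(X_V,F_y)$ is $n$-connected (Lemma 2). The second attempt is to glue these balls. If $k=1$, then $D$ is discrete and balls about its points can be chosen disjoint. If $k\ge2$, $D$ may have positive dimension, as in (1.1), and the balls must overlap. Gluing $X_V$ and $X_{V'}$ would need control of $X_{V\cap V'}$. But $V\cap V'$ is not one of the balls for which we know anything: their size depends on the centre. This is where gluing stops.

The way past it is to use no intersections at all. For two sets $V\subset U$ of the kind given by Lemma 2, the pair $(X_U,X_V)$ is $n$-connected; only an inclusion is needed. Such sets form a basis of the topology. So we lift $G$ cell by cell, each cell over a small set, letting the sets grow a little whenever the dimension of the cell grows. A lift built in this way only *approximates* $G$: $h\widetilde G(p)$ and $G(p)$ lie in a common member of an open cover chosen in advance. For homotopy groups relative to $X_{U_0}$, with $U_0$ a ball about $y$, that is enough.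

## 5. Gluing along an open set

**Lemma 1.** Let $Z=Z_1\cup Z_2$ with $Z_1,Z_2$ open, $Z_0=Z_1\cap Z_2$, and let $(Z_1,Z_0)$ be $m$-connected. Then $(Z,Z_2)$ is $m$-connected.

*Proof.* Let $f:(I^d,\partial I^d)\to(Z,Z_2)$, $d\le m$. Subdivide $I^d$ into cubes each mapped into $Z_1$ or into $Z_2$. Let $L\supset\partial I^d$ be the union of all closed cells mapped into $Z_2$. A cell not in $L$ lies only in top cubes not mapped into $Z_2$, so it is mapped into $Z_1$.

We construct a homotopy of $f$, stationary on $L$, by induction over the cells $c\not\subset L$, staying in $Z_1$ on $c$ and ending in $Z_0$ on $c$. On $c\times0\cup\partial c\times I$ it is already defined, with values in $Z_1$, because faces of $c$ lying in $L$ are mapped to $Z_1\cap Z_2=Z_0$. It sends $\partial c\times1$ to $Z_0$. The set $c\times0\cup\partial c\times I$ is a disc of dimension $\dim c\le m$ with boundary $\partial c\times1$. As $(Z_1,Z_0)$ is $m$-connected, this disc can be pushed into $Z_0$ rel boundary. The push is an extension to $c\times I\to Z_1$ with $c\times1\to Z_0$. At the end $I^d$ is mapped into $Z_2$. $\square$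

## 6. The preimage of a small ball

**Lemma 2.** In (S) with $n\ge1$, every $y_0\in Y$ has arbitrarily small coordinate ball neighbourhoods $V$, centred at $y_0$, such that $(X_V,F_y)$ is $n$-connected for every $y\in V\setminus D$.

*Proof.* Let $C\cap F_{y_0}=\{x_1,\dots,x_s\}$. Fix a chart of $Y$ at $y_0$ and disjoint charts of $X$ at the $x_i$, mapped by $h$ into the chart of $Y$. Let $V_\delta$ be the open $\delta$-ball at $y_0$ and $B_\varepsilon(x_i)$ the *closed* $\varepsilon$-ball. Put $\rho=|\cdot-x_i|^2$ near $x_i$ and $r=|h-y_0|^2$.

**Step 1: choice of $\varepsilon$.** The purpose is to make all small spheres transverse to the central fibre. For $\varepsilon$ small, all spheres of radius $\le\varepsilon$ about $x_i$ are transverse to $F_{y_0}\setminus\{x_i\}$. Otherwise $x_i$ lies in the closure of the semianalytic set of critical points of $\rho|_{F_{y_0}\setminus\{x_i\}}$, and curve selection gives a curve in this set ending at $x_i$. Along it $\rho$ is constant, hence $0$, which is impossible. We also require $C\cap F_{y_0}\cap B_\varepsilon(x_i)=\{x_i\}$, and $\varepsilon$ small enough for Hamm's theorem.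

**Step 2: choice of $\delta_0$.** The purpose is to carry this over to nearby fibres. Choose $\delta_0$ so that for all $\delta\le\delta_0$ the following hold.

* (i) $(h,\rho)$ is a submersion to $\mathbb C^k\times\mathbb R$ on $\{\varepsilon/2\le|\cdot-x_i|\le\varepsilon\}\cap X_{\overline{V_\delta}}$.
* (ii) $C\cap X_{\overline{V_\delta}}\subset\bigcup_i\operatorname{int}B_{\varepsilon/2}(x_i)$.
* (iii) $r$ has no critical point in $B_\varepsilon(x_i)\cap\{0<r\le\delta_0^2\}$.
* (iv) For $y\in V_\delta\setminus D$, $B_\varepsilon(x_i)\cap F_y$ is $(n-1)$-connected.

For (i): by Step 1 the condition holds at the points of the shell on $F_{y_0}$. It is an open condition, and the compact sets in (i) decrease to the part of the shell on $F_{y_0}$ as $\delta\to0$. For (ii): $C\setminus\bigcup\operatorname{int}B_{\varepsilon/2}(x_i)$ is closed, so by properness its image is closed, and it does not contain $y_0$. For (iii): where $h$ is a submersion and $r>0$, $r$ is not critical, so critical points of $r$ with $r>0$ lie in $C$. In some ball $B_\eta(x_i)$ there are none; otherwise curve selection gives a curve of such points ending at $x_i$, along which $r$ is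 constant, hence $0$. And $C\cap\{\eta\le|\cdot-x_i|\le\varepsilon\}$ is compact and disjoint from $F_{y_0}$, so $r$ is bounded below on it by a positive number. Finally, (iv) is Hamm's theorem.

**Step 3: $N_i:=\operatorname{int}B_\varepsilon(x_i)\cap X_{V_\delta}$ is weakly contractible for all $\delta\le\delta_0$.** The plan is to compare $N_i$ with an actual ball. Write $x=x_i$.

*(3a) For $\delta'<\delta$ the inclusion $\operatorname{int}B_\varepsilon\cap X_{V_{\delta'}}\subset\operatorname{int}B_\varepsilon\cap X_{V_\delta}$ is a homotopy equivalence.* By (iii), $dr\ne0$ on $B_\varepsilon\cap\{0<r<\delta^2\}$. By (i), $(r,\rho)$ is a submersion there near $\partial B_\varepsilon$. So a partition of unity gives a vector field $\xi$ on $B_\varepsilon\cap\{0<r<\delta^2\}$ with $dr(\xi)=-1$ and tangent to $\partial B_\varepsilon$. Let $\varphi\ge0$ be smooth with $\varphi(r)=0$ for $r\le\delta'^2/4$ and $\varphi(r)=1$ for $r\ge\delta'^2/2$. The forward flow of $\varphi(r)\xi$ exists for all time, since $r$ does not increase and $\{r\le c\}\cap B_\varepsilon$ is compact for $c<\delta^2$. It preserves both spaces. It moves the larger into the smaller by time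 $\delta^2$, because as long as $r\ge\delta'^2/2$ the function $r$ decreases at unit speed. So the flow at time $\delta^2$ is a homotopy inverse of the inclusion.

*(3b) For $0<\sigma<\varepsilon$ and $\delta'$ small (depending on $\sigma$), $\operatorname{int}B_\sigma\cap X_{V_{\delta'}}\subset\operatorname{int}B_\varepsilon\cap X_{V_{\delta'}}$ is a homotopy equivalence, and so is $\operatorname{int}B_\sigma\cap F_y\subset\operatorname{int}B_\varepsilon\cap F_y$ for each $y\in V_{\delta'}$.* As for (i), for $\delta'$ small $(h,\rho)$ is a submersion on $\{\sigma/2\le|\cdot-x|\le\varepsilon\}\cap X_{V_{\delta'}}$. So there is a vector field there with $dh=0$, $d\rho=-1$. Multiply it by a function of $\rho$ with values in $[0,1]$ that vanishes for $\rho\le\sigma^2/3$ and equals $1$ for $\rho\ge\sigma^2/2$, and take the forward flow. It stays in the compact sets $B_\varepsilon\cap F_y$, so it exists for all time. It does not increase $\rho$, and by time $\varepsilon^2$ it brings everything into $\rho\le\sigma^2/2$.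

Given $\delta$, choose $\sigma<\varepsilon$ with $B_\sigma\subset X_{V_\delta}$ and then $\delta'<\delta$ as in (3b). The composite
$$\operatorname{int}B_\sigma\cap X_{V_{\delta'}}\to\operatorname{int}B_\varepsilon\cap X_{V_{\delta'}}\to\operatorname{int}B_\varepsilon\cap X_{V_\delta}=N_i$$
is a homotopy equivalence and factors through the contractible space $\operatorname{int}B_\sigma$. So $N_i$ is path connected and all its homotopy groups vanish.

**Step 4: decomposition of $X_V$.** The purpose is to separate the part near the critical points from the part where $h$ is a trivial bundle. Put $V=V_\delta$, $y\in V\setminus D$, let $W\subset V\setminus D$ be a small ball about $y$, and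
$$E=X_V\setminus\bigcup_iB_{\varepsilon/2}(x_i),\qquad Z_1=\bigsqcup_iN_i,\qquad Z_2=E\cup X_W . \tag{6.1}$$
These sets are open and $Z_1\cup Z_2=X_V$. Moreover $Z_0=Z_1\cap Z_2=\bigsqcup P_i$ with
$$P_i=A_i\cup(\operatorname{int}B_\varepsilon(x_i)\cap X_W),\qquad A_i=\{\varepsilon/2<|\cdot-x_i|<\varepsilon\}\cap X_V .$$

The set $X_V\setminus\bigcup_i\operatorname{int}B_{\varepsilon/2}(x_i)$ is closed in $X_V$, hence proper over $V$. It is a manifold with boundary, and by (i), (ii) $h$ is a submersion on it and on its boundary. By Ehresmann's theorem it is a trivial bundle over $V$, compatibly with the boundary. Deleting the boundary, $E\to V$ is a trivial bundle. In the same way $\{\varepsilon/2\le|\cdot-x_i|\le\varepsilon\}\cap X_V$, and hence its interior $A_i$, is trivial over $V$. As $W\cap D=\emptyset$, also $X_W$, $B_\varepsilon(x_i)\cap X_W$ and $\operatorname{int}B_\varepsilon(x_i)\cap X_W$ are trivial over $W$.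

**Step 5: conclusion.** We chain connected pairs from $X_V$ down to $F_y$. Since $E$ is trivial over $V$, and $E\cap X_W$ is its restriction to $W$, the pair $(E,E\cap X_W)$ is $\infty$-connected. By Lemma 1 so is $(Z_2,X_W)$. With $A_i$ in place of $E$, the pair $(P_i,\operatorname{int}B_\varepsilon(x_i)\cap X_W)$ is $\infty$-connected. So is $(\operatorname{int}B_\varepsilon(x_i)\cap X_W,\ \operatorname{int}B_\varepsilon(x_i)\cap F_y)$ by triviality over $W$. Hence
$$(P_i,\ \operatorname{int}B_\varepsilon(x_i)\cap F_y)\ \text{ and }\ (Z_2,F_y)\ \text{ are $\infty$-connected.} \tag{6.2}$$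
As $\operatorname{int}B_\varepsilon(x_i)\cap F_y\simeq B_\varepsilon(x_i)\cap F_y$ (collar), $P_i$ is $(n-1)$-connected by (iv).

So $(Z_1,Z_0)$ is $n$-connected. Given $(D^d,S^{d-1})\to(N_i,P_i)$ with $d\le n$, the restriction to $S^{d-1}$ extends to a map $D^d\to P_i$. The two maps of $D^d$ agree on $S^{d-1}$, so they are homotopic rel $S^{d-1}$ in the weakly contractible $N_i$. By Lemma 1, $(X_V,Z_2)$ is $n$-connected, and with (6.2) so is $(X_V,F_y)$. $\square$

## 7. Good sets and lifting up to an open cover

**Definition 6 (good sets).** In (S) with $n\ge1$, call a nonempty open $U\subset Y$ *good* if $(X_U,F_y)$ is $n$-connected for all $y\in U\setminus D$.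

*Example.* If $U\cap D=\emptyset$ and $U$ is a coordinate ball, then $X_U\cong U\times H$ and $U$ is good. The balls of Lemma 2 are good.

**(G1)** *Good sets form a basis of the topology of $Y$.* This is Lemma 2.

**(G2)** *If $V\subset U$ are good, then $(X_U,X_V)$ is $n$-connected.* Take $y\in V\setminus D$. $F_y$ is connected and meets every path component of $X_V$ and $X_U$, so these are path connected. The maps $\pi_i(F_y)\to\pi_i(X_V)$ and $\pi_i(F_y)\to\pi_i(X_U)$ are isomorphisms for $i<n$ and onto for $i=n$. Hence the same holds for $\pi_i(X_V)\to\pi_i(X_U)$, and the exact sequence of the pair gives $\pi_i(X_U,X_V)=0$ for $1\le i\le n$.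

**(G3)** *$X$ is connected.* $X_U$ is connected for good $U$. If $X=X'\sqcup X''$ with both open, then each $X_U$, $U$ good, lies in $X'$ or in $X''$. The unions of the $U$ of the two kinds are open and cover $Y$. They are disjoint, because $h$ is surjective: a common point $y$ would have $\emptyset\ne F_y\subset X'\cap X''$. As $Y$ is connected, one of them is empty.

**Definition 7 (star refinement).** An open cover $\mathcal W'$ is a *star refinement* of $\mathcal W$ if for each $W\in\mathcal W'$ the union of all members of $\mathcal W'$ meeting $W$ lies in a member of $\mathcal W$.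

*Example.* In a metric space the balls of radius $1$ star refine the balls of radius $3$: if $B(q,1)$ meets $B(p,1)$, then $d(p,q)<2$ and $B(q,1)\subset B(p,3)$. On a paracompact space, such as $Y$, every open cover has an open star refinement. A refinement of a star refinement is again a star refinement. So by (G1) star refinements can be chosen to consist of good sets.

**Lemma 3.** In (S), $n\ge1$, let $\mathcal U$ be an open cover of $Y$, $K=I^d$ with $0\le d\le n$, $f:K\to X$ and $G:K\times I\to Y$ with $G_0=h\circ f$. Then there is $\widetilde G:K\times I\to X$ with $\widetilde G_0=f$ such that for every $p\in K\times I$ the points $h\widetilde G(p)$ and $G(p)$ lie in a common member of $\mathcal U$.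

*Proof.* **Step 1: covers.** We need enough room to enlarge sets $2n+1$ times. Let $N=2n+1$, and choose covers $\mathcal W_0,\dots,\mathcal W_N$ of $Y$ by good sets such that $\mathcal W_0$ refines $\mathcal U$ and $\mathcal W_{l+1}$ star refines $\mathcal W_l$. Subdivide $K$ into small cubes and $I$ by $0=t_0<\dots<t_m=1$ so that for each cell $c$ of $K$ and each $j$ the set $G(c\times[t_{j-1},t_j])$ lies in a member of $\mathcal W_N$.

**Step 2: choice of sets.** We assign to each cell a set over which its lift may move. For each cell $c$ of dimension $e\le n$ choose $V_c^j\in\mathcal W_{N-e}$ $(0\le j\le m)$ and $U_c^j\in\mathcal W_{N-n-1-e}$ $(1\le j\le m)$ such that for all proper faces $c'$ of $c$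
$$G(c\times t_j)\cup V_{c'}^j\subset V_c^j,\qquad G(c\times[t_{j-1},t_j])\cup V_c^{j-1}\cup V_c^j\cup U_{c'}^j\subset U_c^j . \tag{7.1}$$
This is done by induction on $e$.

For $V$: if $e=0$, take a member of $\mathcal W_N$ containing $G(c\times t_j)$. If $e>0$, let $G(c\times t_j)\subset W\in\mathcal W_N$. All $V_{c'}^j$ meet $W$, since $G(c'\times t_j)$ lies in both. They belong to $\mathcal W_{N-e'}$ with $e'\le e-1$, so they and $W$ are contained in members of $\mathcal W_{N-e+1}$. By the star property all of them lie in one member of $\mathcal W_{N-e}$; call it $V_c^j$.

For $U$: let $G(c\times[t_{j-1},t_j])\subset W\in\mathcal W_N$. The sets $V_c^{j-1},V_c^j\in\mathcal W_{N-e}$ and $U_{c'}^j\in\mathcal W_{N-n-1-e'}$, $e'\le e-1$, all meet $W$. They and $W$ are contained in members of $\mathcal W_{N-n-e}$. So everything lies in one member of $\mathcal W_{N-n-e-1}$; call it $U_c^j$. The index is at least $N-2n-1=0$.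

**Step 3: lifting.** We build $\widetilde G$ successively on $K\times[t_{j-1},t_j]$, with $\widetilde G(c\times t_j)\subset X_{V_c^j}$ and $\widetilde G(c\times[t_{j-1},t_j])\subset X_{U_c^j}$. At $t_0$ put $\widetilde G_0=f$; then $hf(c)=G(c\times0)\subset V_c^0$. In stage $j$ proceed by increasing dimension of $c$. On the disc $c\times t_{j-1}\cup\partial c\times[t_{j-1},t_j]$ the map is already defined, with values in $X_{U_c^j}$, and it sends the boundary $\partial c\times t_j$ to $X_{V_c^j}$, both by (7.1). By (G2), $(X_{U_c^j},X_{V_c^j})$ is $n$-connected, and $\dim c\le n$. So, as in the proof of Lemma 1, the map extends to $c\times[t_{j-1},t_j]\to X_{U_c^j}$ with $c\times t_j\to X_{V_c^j}$.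

For $p\in c\times[t_{j-1},t_j]$ both $h\widetilde G(p)$ and $G(p)$ lie in $U_c^j$, which lies in a member of $\mathcal U$. $\square$

## 8. Relative homotopy groups of $(X,H)$: proof of Theorem A

Connectedness of $X$ is (G3). Fix a complete Riemannian metric on $Y$. By Whitehead, every point has arbitrarily small strongly convex geodesic balls $B$: any two points of $B$ are joined by a unique minimal geodesic of $Y$; it lies in $B$ and depends continuously on the endpoints in $B\times B$. Being unique in $Y$, it does not depend on $B$. So it depends continuously on the pair of endpoints in the open set $\bigcup_BB\times B\subset Y\times Y$.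

Let $U_0\ni y$ be a strongly convex ball disjoint from $D$. It is contractible, so $X_{U_0}\cong U_0\times H$. Hence $\pi_i(X,H)=\pi_i(X,X_{U_0})$ and $\pi_i(Y,y)=\pi_i(Y,U_0)$, compatibly with $h_*$.

**Step 1: trivial kernel, $1\le i\le n$.** Here we lift a null-homotopy approximately. Let $f:(I^i,\partial I^i)\to(X,X_{U_0})$ represent an element with $hf$ trivial in $\pi_i(Y,U_0)$. Then there is $G:I^i\times I\to Y$ with $G_0=hf$ and $Q:=G(\partial I^i\times I\cup I^i\times1)\subset U_0$. Apply Lemma 3 with $K=I^i$ and the cover $\{U_0,\,Y\setminus Q\}$, whose only member meeting the compact set $Q$ is $U_0$. If $G(p)\in Q$, then the common member of $G(p)$ and $h\widetilde G(p)$ is $U_0$. So $\widetilde G_0=f$ and $\widetilde G(\partial I^i\times I\cup I^i\times1)\subset X_{U_0}$. By the compression criterion, $[f]=0$.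

**Step 2: injectivity, $1\le i\le n$.** For $i\ge2$, $h_*$ is a homomorphism of groups and Step 1 suffices. For $i=1$ we pass to cosets. Since $H$ is connected, $\pi_1(X,H)$ is the set of cosets of $\operatorname{im}\pi_1(H)$ in $\pi_1(X)$. Step 1 says $\ker(\pi_1X\to\pi_1Y)=\operatorname{im}\pi_1(H)$. So two elements of $\pi_1(X)$ with the same image in $\pi_1(Y)$ are in the same coset.

**Step 3: surjectivity, $1\le i\le n+1$.** Now we regard a sphere in $Y$ as a homotopy of one dimension less, which is why the range is larger by one. Let $\alpha:(I^i,\partial I^i)\to(Y,y)$. Apply Lemma 3 with $K=I^{i-1}$ (dimension $\le n$), $f$ constant at a point $a\in H$, $G=\alpha$, and the cover consisting of $U_0$ and all $B\setminus\{y\}$, $B$ a strongly convex ball. Its only member containing $y$ is $U_0$. On $\partial I^i$ we have $G=y$, so $\widetilde G:(I^i,\partial I^i)\to(X,X_{U_0})$. Moreover $\widetilde G=a$ on $I^{i-1}\times0$. With base point in $I^{i-1}\times0$ it represents an element of $\pi_i(X,X_{U_0},a)$. For every $p$ the points $h\widetilde G(p)$ and $\alpha(p)$ lie in a common strongly convex ball. Move the first to the second along the minimal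 geodesic. On $\partial I^i$ both points lie in $U_0$, so the geodesic does too; on $I^{i-1}\times0$ both are $y$. So this is a homotopy of maps of pairs to $(Y,U_0)$, fixed on $I^{i-1}\times0$, and $h_*[\widetilde G]=[\alpha]$.

**Step 4: the exact sequence.** (2.1) is the sequence of the pair $(X,H)$ with $\pi_i(X,H)$ replaced by $\pi_i(Y)$ for $1\le i\le n$; it ends in $\pi_1(Y)\to\pi_0(H)=*$. $\square$

*Remark.* With Theorem A one can identify the good sets: they are exactly the nonempty $n$-connected open sets $U$. A good $U$ has $X_U$, hence $U$, connected, and for connected $U$ Theorem A for $X_U\to U$ gives $\pi_i(X_U,F_y)\cong\pi_i(U)$, $1\le i\le n$, with $X_U$ connected. So an overlap $V\cap V'$ of balls that is not $n$-connected is not good, as feared in Section 4.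

## 9. Contractible universal cover: proof of Theorem B

For a complex torus or a closed Riemann surface of positive genus, $\widetilde Y\cong\mathbb C^k$ or the disc, and both are contractible. The hypotheses of the conjecture give (S), since $X$ is compact. So let (S) hold with $\widetilde Y$ contractible.

**Step 1: part (1) for $n\ge1$.** By Definition 3, $\widehat h$ satisfies (S) with generic fibre $H$. By Theorem A, $\widehat X$ is connected and $\pi_i(\widehat X,H)\cong\pi_i(\widetilde Y)=0$ for $1\le i\le n$. Since $\widehat X$ is connected, $i=0$ is included.

**Step 2: part (2), $n\ge2$.** We read off $\pi_1X$ from the covering $\widehat X\to X$. It is connected, and its fibre is that of $\widetilde Y\to Y$, on which $\pi_1X$ acts through $h_*$ and the simply transitive action of $\pi_1Y$. Connectedness makes the action of $\pi_1X$ transitive, so $h_*$ is onto. A loop in $X$ lifts to a closed loop in $\widehat X$ exactly when its image lifts to a closed loop in $\widetilde Y$. So $\ker h_*$ is the image of the injection $\pi_1\widehat X\to\pi_1X$. By (1), $\pi_1(\widehat X,H)=\pi_2(\widehat X,H)=0$, so $\pi_1H\cong\pi_1\widehat X$. Thus $1\to\pi_1H\to\pi_1X\to\pi_1Y\to1$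 is exact, with the map $\pi_1H\to\pi_1X$ induced by the inclusion.

**Step 3: $n=0$.** By Proposition 1 applied to $\widehat h$, $\widehat X\cong\widetilde Y$ is connected. This is (1) for $i=0$, and (2) is vacuous. $\blacksquare$

*Remark (what the base must satisfy).* By Theorem A and the argument of Step 1, for $n\ge1$ part (1) holds for any $Y$ with $\widetilde Y$ $n$-connected. For $n\ge2$ the sequence $\pi_2(Y)\to\pi_1(H)\to\pi_1(X)\to\pi_1(Y)\to1$ is exact by (2.1), so (2) holds whenever $\pi_2(Y)=0$. Some hypothesis on $\pi_2(Y)$ is needed. Let $X=((\mathbb C^2\setminus0)/\langle2\rangle)\times\mathbb P^1\to Y=\mathbb P^1$ be the projection to the Hopf surface followed by its elliptic fibration, a submersion with $n=2$. Then $\pi_1Y=1$, so the kernel is $\pi_1X=\mathbb Z$, while $H$ is an elliptic curve times $\mathbb P^1$ and $\pi_1H=\mathbb Z^2$.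

## 10. Vanishing intersection forms force Morse points

We turn to Theorem C. The case of a submersion is in Section 3. Conversely assume $\pi_{n+1}(\widehat X,H)=0$ and $C\ne\emptyset$; we derive a contradiction. Locally, $\pi_{n+1}$ is not zero, as the quadratic model shows, but local classes might die globally. The plan is to see what their dying says about Milnor fibres (this section), and then to produce a global cohomology class that cannot exist (Section 11).

**Definition 8 (intersection form).** On an oriented $2n$-manifold $M$ without boundary, the form on $H_n(M;\mathbb Z)\cong H^n_c(M;\mathbb Z)$ is the cup product into $H^{2n}_c(M;\mathbb Z)$ followed by integration. Open inclusions preserve it. On closed oriented submanifolds meeting transversally it counts points with signs. The self-intersection of a closed submanifold is the Euler number of its normal bundle.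

*Example.* In $\{\sum_{i=1}^{n+1}z_i^2=s\}$, $s>0$, consider $\sqrt s\,S^n$. At a point $a$ of the sphere, the tangent space of the fibre is $T_aS^n\otimes\mathbb C$. So the normal bundle is $\sqrt{-1}\,TS^n\cong TS^n$, and the self-intersection is $\pm\chi(S^n)$: $\pm2$ for $n$ even, $0$ for $n$ odd.

**Set-up.** Replace $h$ by $\widehat h$. So $Y$ is contractible, $X=\widehat X$, and by (1) $(X,F_y)$ is $(n+1)$-connected for one $y\in Y\setminus D$. It is so for all: for a small ball $W\subset Y\setminus D$ and $y,y'\in W$ the inclusions of $F_y$ and $F_{y'}$ into $X_W$ are homotopy equivalences, and $Y\setminus D$ is connected. Let $q:\widetilde X\to X$ be the universal cover and $\pi=hq$. A tilde denotes preimage in $\widetilde X$. Discs and their homotopies lift to coverings, so preimages of $m$-connected pairs are $m$-connected. In particular $(\widetilde X,\widetilde F_y)$ is $(n+1)$-connected for $y\notin D$, and its homology vanishes in degrees $\le n+1$ with any coefficients.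

Call the sets $V$ constructed in Lemma 2, together with their centre $y_0$, charts and balls, *special*. Those with centre $y_0$ are cofinal among the neighbourhoods of $y_0$, so special sets form a basis. For special $V$, $x\in C\cap F_{y_0}$ and $y\in V\setminus D$, let $N_x=\operatorname{int}B_\varepsilon(x)\cap X_V$ and $M_x=\operatorname{int}B_\varepsilon(x)\cap F_y$. By Step 3 of Lemma 2, $N_x$ is weakly contractible. So $q^{-1}(N_x)$ is a disjoint union of copies $N_{\tilde x}$ of $N_x$, one for each $\tilde x$ over $x$. Let $M_{\tilde x}\subset N_{\tilde x}$ be the lift of $M_x$.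

**Step 1: the intersection form on $H_n(M_x;\mathbb Z)$ is zero for all $x\in C$, and $H_n(M_{\tilde x};\mathbb F_2)\to H_n(\widetilde F_y;\mathbb F_2)$ is zero.** This is what the assumption gives directly. With any coefficients, $H_n(M_{\tilde x})\to H_n(\widetilde F_y)\to H_n(\widetilde X)$ factors through $H_n(N_{\tilde x})=0$. The second map is injective as $H_{n+1}(\widetilde X,\widetilde F_y)=0$. So the first map is zero. Since $M_{\tilde x}$ is open in the oriented $2n$-manifold $\widetilde F_y$, its intersection numbers can be computed in $\widetilde F_y$, where they vanish. And $M_{\tilde x}\cong M_x$.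

**Step 2: three facts on Milnor fibres.** We want to test the form after deforming the singularity. Let $g$ be an ICIS germ. As in Steps 1 and 2 of Lemma 2 there is a *good representative*: a closed ball $B_\varepsilon$ over a small open ball $V_\delta$, with all spheres of radius $\le\varepsilon$ transverse to $g^{-1}(0)\setminus\{0\}$, and with (i) and (ii). Its critical set is closed and, by (ii), proper over $V_\delta$. Its fibres are compact analytic subsets of a ball in $\mathbb C^N$, hence finite. Its image, the discriminant, is a nowhere dense analytic subset of $V_\delta$ by Remmert and Sard. For a regular value $y$ the (open) Milnor fibre is $M_g=\operatorname{int}B_\varepsilon\cap g^{-1}(y)$.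

**(O1)** *Independence of charts, radii and values.* Let $B(\cdot),B''(\cdot)$ be open balls about the point in two charts, with radii small enough for the transversality. Given radii $r_0,\eta_0$, for small $\eta$ we can choose $B(r_1)\subset B''(\eta)\subset B(r_2)\subset B''(\eta_0)$ with $r_2\le r_0$. Intersect with the fibre over $y$, for $y$ close to the central value. By (3b) in Lemma 2 the inclusions from $B(r_1)$ to $B(r_2)$, from $B''(\eta)$ to $B''(\eta_0)$ and from $B(r_2)$ to $B(r_0)$ are homotopy equivalences. The first shows that $B''(\eta)\to B(r_2)$ is surjective on homology, the second that it is injective. So for small $\eta$ and $y$ close enough to the central value the inclusion of the $B''(\eta)$-Milnor fibre into the $B(r_0)$-Milnor fibre, and likewise into the $B''(\eta_0)$-Milnor fibre, is a homology isomorphism. These inclusions are open, so they preserve the form. Finally, the complement of the discriminant in $V_\delta$ is connected, and the Milnor fibres form a bundle over it. Hence whether the form vanishes depends only on the germ. We then say that the germ *has zero form*.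

**(O2)** *Deformations have the same Milnor fibre.* If $G(z,s)=(g_s(z),s)$ is a (multi-parameter) deformation of $g=g_0$, then $G$ is an ICIS germ and $M_G\cong M_g$. Indeed $G^{-1}(y,0)=g^{-1}(y)\times0$, and $dG$ is surjective at $(z,s)$ exactly when $dg_s$ is surjective at $z$. So $(y,0)$ is a regular value of $G$ if and only if $y$ is one of $g$. Conversely, if $G$ is an ICIS germ, so is $g$.

**(O3)** *Zero form passes to nearby germs.* Take a good representative of $G$ as in (O2), and let $(p,s)$ be a critical point in it. A Milnor fibre of $G$ at $(p,s)$, over a value regular for the whole representative, is an open subset of a Milnor fibre of $G$ at $0$. The germ of $G$ at $(p,s)$ is an ICIS, because critical points in a fibre are finite in number and the argument of Section 1 applies. It is a deformation of the germ of $g_s$ at $p$, so by (O2) its Milnor fibre is that of $g_s$ at $p$. Therefore, if $g$ has zero form, so do the germs $g_s$ at all critical points $p$ in the representative, and all regular fibres of the representative have zero form.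

**Step 3: then $n$ is odd, and near each $x\in C$ there are coordinates $(z,t)\in\mathbb C^{n+1}\times\mathbb C^{k-1}$ centred at $x$, and coordinates of $Y$ centred at $h(x)$, with**
$$h=\bigl(t,\ \textstyle\sum z_i^2+\gamma(t)\bigr). \tag{10.1}$$
At $x$ let $dh$ have rank $k-p$, $p\ge1$. In suitable coordinates $h=(t,f_t(z))$ with $t\in\mathbb C^{k-p}$, $z\in\mathbb C^{n+p}$, and $f=f_0$ has components $f_1,\dots,f_p\in\mathfrak m^2$. By (O2) and Step 1, $f$ is an ICIS germ with zero form. We exclude three cases.

*(a) $p=1$, nondegenerate Hessian, $n$ even.* By the Morse lemma $f=\sum_{i=1}^{n+1}z_i^2$ in suitable coordinates. For small $s>0$ the sphere $\sqrt s\,S^n$ in the fibre over $s$ has self-intersection $\pm2$, by the example after Definition 8. The form is not zero.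

*(b) $p=1$, degenerate Hessian.* Let the $2$-jet be $\sum_{i\le\varrho}z_i^2$ with $\varrho\le n$. For small $s\ne0$, $f+s\sum_{\varrho<i\le n}z_i^2$ has Hessian of corank exactly $1$ at $0$; if $\varrho=n$, no deformation is needed. By the splitting lemma it is equivalent at $0$ to $\sum_{i=1}^nw_i^2+\phi(w)$ with $\phi$ of order $\ge3$. Here $\phi\not\equiv0$, since otherwise the line $w_1=\dots=w_n=0$ would consist of critical points in one fibre, while the critical set is finite over the base. So it is equivalent to $\sum_{i=1}^nw_i^2+w^{m+1}$ with $2\le m<\infty$. This germ has zero form by (O3) and (O1).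

Deform it to $\sum w_i^2+P_\tau(w)$, $P_\tau(w)=\prod_{j=0}^m(w-j\tau)$, with small $\tau>0$. The zero fibre is smooth: at a critical point in it, $P_\tau(w)=P_\tau'(w)=0$, but $P_\tau$ has simple roots. Over each of the intervals $[0,\tau]$ and $[\tau,2\tau]$ it contains the $n$-sphere $\{|a|^2=|P_\tau(w)|,\ a\in\mathbb R^n\}$. Here $(w_i)=a$ if $-P_\tau\ge0$ on the interval, and $(w_i)=\sqrt{-1}\,a$ if $-P_\tau\le0$. It is smoothly embedded because the roots are simple. The sign of $P_\tau$ differs on the two intervals. The two spheres meet only at $(0,\tau)$. There the tangent space of the fibre is $\{dw=0\}=\mathbb C^n$, and the spheres are tangent to $\mathbb R^n$ and $\sqrt{-1}\,\mathbb R^n$ in some order. Their intersection number is $\pm1\ne0$. For small $\tau$ all of this lies in a good representative, contradicting (O3).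

*(c) $p\ge2$.* Let $q_1$ be the $2$-jet of $f_1$. There is a linear subspace $L\subset\mathbb C^{n+p}$ of dimension $n+1$ with $q_1|_L$ degenerate. If there is $0\ne v\in\ker q_1$, take any $L\ni v$. If $q_1$ is nondegenerate, take an isotropic $v\ne0$ and $v\in L\subset v^\perp$, which is possible as $n+1\le n+p-1$. Choose linear coordinates $(a,b)\in\mathbb C^{n+1}\times\mathbb C^{p-1}$ with $L=\{b=0\}$, and deform $f$ to $(f_1,f_2+sb_1,\dots,f_p+sb_{p-1})$. For small $s\ne0$ the last $p-1$ components together with $a$ form a coordinate system at $0$, because $f_j\in\mathfrak m^2$. These components vanish on a smooth germ $b=b(a)=O(|a|^2)$, and $f_1(a,b(a))$ has $2$-jet $q_1|_L$, which is degenerate. In these coordinates the germ at $0$ is a deformation, with the last $p-1$ components as parameters, of the function germ $f_1(a,b(a))$ on $\mathbb C^{n+1}$. By (O3) and (O2) the latter has zero form, which contradicts (b).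

So $p=1$, the Hessian is nondegenerate and $n$ is odd. The Morse lemma with parameters gives (10.1).

For odd $n$ the quadratic point has zero form, so no local contradiction is left. The rest of the argument must be global.

## 11. A section of $R^{n+1}\pi_*\mathbb F_2$ supported on $D$: end of the proof of Theorem C

**Step 4: Morse charts.** We fix how Milnor fibres look from now on. All charts at points $x\in C$ used for special sets are charts as in (10.1), with associated coordinates $(t,u)$ of $Y$. In such a chart $C=\{z=0\}$. Put $c=u-\gamma(t)$. For $y=(t,u)$,
$$M_x=\{\textstyle\sum z_i^2=c,\ |z|^2<\varepsilon^2-|t|^2\},$$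
and we take special sets so small that $|c|<\varepsilon^2-|t|^2$ on them. For $y\notin D$ we have $c\ne0$. By the retraction in the example after Definition 5, $M_x$ deformation retracts onto the sphere $S_{x,y}=\{z\in\sqrt c\,S^n,\ t=t(y)\}$. So $H_n(M_x;\mathbb F_2)=\mathbb F_2$, generated by $[S_{x,y}]$. We use $\mathbb F_2$ because its nonzero element is unique, so no choice of orientation of $S_{x,y}$ is needed.

**Step 5: cohomology over special sets.** All coefficients are now $\mathbb F_2$, and $\mathcal R^j=R^j\pi_*\mathbb F_2$ is the sheaf associated with $U\mapsto H^j(\widetilde X_U)$. We compute $H^j(\widetilde X_U)$ in low degrees. Let $U$ be special with centre $y_0$, and $y\in U\setminus D$. Lift the decomposition (6.1) of $X_U$ to $\widetilde X$. By (6.2), $(\widetilde Z_2,\widetilde F_y)$ and $(P_{\tilde x},M_{\tilde x})$ are $\infty$-connected, where $P_{\tilde x}=N_{\tilde x}\cap\widetilde Z_2$. With excision, restriction gives isomorphisms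
$$H^j(\widetilde X_U,\widetilde F_y)\cong\prod_{\tilde x\in\widetilde C\cap\widetilde F_{y_0}}H^j(N_{\tilde x},M_{\tilde x}). \tag{11.1}$$
As $N_{\tilde x}$ is weakly contractible and $M_{\tilde x}\simeq S^n$, the right side is $0$ for $j\le n$ and $\prod_{\tilde x}H^n(M_{\tilde x})=\prod_{\tilde x}\mathbb F_2$ for $j=n+1$. The connecting map $H^n(\widetilde F_y)\to H^{n+1}(\widetilde X_U,\widetilde F_y)$ is given by the restrictions $H^n(\widetilde F_y)\to H^n(M_{\tilde x})$. These are dual to the zero maps of Step 1, hence zero. The exact sequence of the pair gives
$$H^{n+1}(\widetilde X_U,\widetilde F_y)\to H^{n+1}(\widetilde X_U)\ \text{ is injective,} \tag{11.2}$$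
and $H^j(\widetilde X_U)\to H^j(\widetilde F_y)$ is an isomorphism for $j\le n$. So is $H^j(\widetilde X)\to H^j(\widetilde F_y)$, since $H^j(\widetilde X,\widetilde F_y)=0$ for $j\le n+1$. Hence $H^j(\widetilde X)\to H^j(\widetilde X_U)$ is an isomorphism for $j\le n$ and special $U$, and $\mathcal R^j$ is constant for $j\le n$. As $Y$ is contractible, $H^i(Y;\mathcal R^j)=0$ for $i>0$, $j\le n$. In the Leray spectral sequence $H^i(Y;\mathcal R^j)\Rightarrow H^{i+j}(\widetilde X)$ all terms of total degree $n+1$ with $i>0$ vanish. So do the targets of all differentials $d_r$ from position $(0,n+1)$, which sit at $(r,n+2-r)$, $r\ge2$. Therefore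
$$\text{the edge map } H^{n+1}(\widetilde X)\to H^0(Y;\mathcal R^{n+1})\ \text{ is bijective.} \tag{11.3}$$

**Step 6: local sections.** Let $\alpha_{U,y}\in H^{n+1}(\widetilde X_U,\widetilde F_y)$ be the element corresponding to $(1)_{\tilde x}$ under (11.1), and $\sigma_U\in H^{n+1}(\widetilde X_U)$ its image. We check that $\sigma_U$ does not depend on $y$. Let $W\subset U\setminus D$ be a small ball and $y,y'\in W$. The bundles $X_W$ and $\operatorname{int}B_\varepsilon(x)\cap X_W$ over $W$ are trivial. So $H^{n+1}(\widetilde X_U,\widetilde X_W)$ maps isomorphically to $H^{n+1}(\widetilde X_U,\widetilde F_y)$ and to $H^{n+1}(\widetilde X_U,\widetilde F_{y'})$. Likewise $H^{n+1}(N_{\tilde x},N_{\tilde x}\cap\widetilde X_W)\cong\mathbb F_2$ maps isomorphically to the groups $H^{n+1}(N_{\tilde x},M_{\tilde x})$ for $y$ and for $y'$. The class over $W$ that restricts to $\alpha_{U,y}$ has nonzero component at every $\tilde x$, so it also restricts to $\alpha_{U,y'}$. Both have the same image $\sigma_U$. As $U\setminus D$ is connected, any two of its points are linked by a chain of such balls.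

**Step 7: compatibility, $\sigma_U|_{U'}=\sigma_{U'}$ for special $U'\subset U$ with centres $y_0',y_0$.** This makes the $\sigma_U$ a global section; the case where $U'=U$ with other data is included. Let $\tilde x'\in\widetilde C\cap\widetilde F_{y_0'}$ lie over $x'$. By (ii) in Lemma 2, $\tilde x'$ lies in exactly one $N_{\tilde x}$, $\tilde x\in\widetilde C\cap\widetilde F_{y_0}$. In the Morse chart at $x=q(\tilde x)$ we have $x'=(0,t')$. Let $B''$ be an open ball of small radius $\eta$ about $x'$ in this chart, contained in $N_x\cap N_{x'}$. By Step 6 it suffices to treat $y\in U'\setminus D$ as close to $y_0'$ as we wish. Finitely many $x'$ are involved, so one $y$ serves for all of them. Put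
$$M''=B''\cap F_y=\{\textstyle\sum z_i^2=c,\ |z|^2<\eta^2-|t-t'|^2\}.$$
Since $h(x')=y_0'$, both $c$ and $t-t'$ tend to $0$ as $y\to y_0'$. So for $y$ close to $y_0'$, $M''$ deformation retracts onto $S_{x,y}$, which also generates $H_n(M_x)$. By (O1), with the Morse chart at $x'$ and radius of $U'$ as first chart and the translated Morse chart at $x$ as second, $H_n(M'')\to H_n(M_{x'})$ is an isomorphism for $\eta$ small and $y$ close to $y_0'$.

Let $\widetilde B''\ni\tilde x'$ be the lift of $B''$; it lies in $N_{\tilde x}\cap N_{\tilde x'}$. Let $\widetilde M''\subset\widetilde B''$ be the lift of $M''$, and $\beta\in H_{n+1}(\widetilde B'',\widetilde M'')\cong H_n(M'')=\mathbb F_2$ the generator. Comparing boundaries, $\beta$ maps to the generator of $H_{n+1}(N_{\tilde x},M_{\tilde x})\cong H_n(M_x)$ and to the generator of $H_{n+1}(N_{\tilde x'},M_{\tilde x'})\cong H_n(M_{x'})$. Hence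
$$\langle\alpha_{U,y}|_{(N_{\tilde x'},M_{\tilde x'})},\beta\rangle=\langle\alpha_{U,y}|_{(N_{\tilde x},M_{\tilde x})},\beta\rangle=1 .$$
So the restriction of $\alpha_{U,y}$ to $(\widetilde X_{U'},\widetilde F_y)$ has all components $1$ in (11.1) for $U'$; that is, it equals $\alpha_{U',y}$. This gives $\sigma_U|_{U'}=\sigma_{U'}$.

**Step 8: contradiction.** As special sets form a basis, the $\sigma_U$ define $\sigma\in H^0(Y;\mathcal R^{n+1})$. At $y_0\in D$ its germ is nonzero: for every special $U$ with centre $y_0$ the index set in (11.1) is nonempty, so $\sigma_U\ne0$ by (11.2), and these $U$ are cofinal. At $y\notin D$ the germ is zero, because for special $U$ with centre $y$ the index set is empty. Since $C\ne\emptyset$, $D\ne\emptyset$ and $\sigma\ne0$.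

By (11.3), $\sigma$ corresponds to $0\ne\theta\in H^{n+1}(\widetilde X)$. For $y\notin D$ the map $\pi$ is a trivial bundle over small balls about $y$, so the stalk $\mathcal R^{n+1}_y$ is $H^{n+1}(\widetilde F_y)$, and $\theta|_{\widetilde F_y}=\sigma_y=0$. But $H^{n+1}(\widetilde X)\to H^{n+1}(\widetilde F_y)$ is injective, since $H^{n+1}(\widetilde X,\widetilde F_y)=0$. So $\theta=0$, a contradiction. Hence $C=\emptyset$. $\blacksquare$

## 12. Fibre dimension one: part (2) fails

**Corollary.** Let $a,b:S\to E$ be double covers of an elliptic curve by a genus $2$ curve, each branched at two points, and let $f=a\circ\mathrm{pr}_1+b\circ\mathrm{pr}_2:S\times S\to E$ be as in (1.2). Then $f$ satisfies the hypotheses of the conjecture with $\dim H=1$, and $\ker f_*\not\cong\pi_1H$. Multiplying by tori gives such examples over tori of every dimension $k\ge1$. So the hypothesis $\dim H\ge2$ in (2) cannot be dropped.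

*Proof.* In Section 1 we saw that $f$ is surjective with four critical points and connected generic fibre, so the hypotheses hold with $n=k=1$. By Theorem B(1), $\pi_1(\widehat X,H)=0$ and $\widehat X$ is connected. So $\pi_1H\to\pi_1\widehat X$ is onto, and $\pi_1\widehat X\cong\ker f_*$ as in Section 9.

Suppose $\ker f_*\cong\pi_1H$. Then we have a surjection of $\pi_1H$ onto a group isomorphic to it. Surface groups are Hopfian, so the surjection $\pi_1H\to\pi_1\widehat X$ is an isomorphism. Now $\pi_2(\widehat X)=\pi_2(S\times S)=0$. The exact sequence
$$\pi_2(\widehat X)\to\pi_2(\widehat X,H)\to\pi_1(H)\to\pi_1(\widehat X)$$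
gives $\pi_2(\widehat X,H)=0$. By Theorem C with $n=1$, $f$ would be a submersion, but it has critical points. So $\ker f_*\not\cong\pi_1H$.

For general $k$ let $T^{k-1}$ be a complex torus and take $f\times\mathrm{id}:S\times S\times T^{k-1}\to E\times T^{k-1}$. Its critical set is the four points times $T^{k-1}$, which meets each fibre in finitely many points. The generic fibre and the kernel on $\pi_1$ are unchanged. $\square$
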